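# $F$-rationality of $\mathrm{Hilb}^{(m,2)}(\mathbb A^2)$ in positive characteristic

## 1. The guess from $m=2$ and $m=3$

Let $\Bbbk$ be a field. For $n_1\ge n_2\ge 1$ the nested Hilbert scheme $\mathrm{Hilb}^{(n_1,n_2)}(\mathbb A^2)$ over $\Bbbk$ parametrizes pairs $Z_1\supseteq Z_2$ of zero-dimensional closed subschemes of the affine plane with $\deg Z_1=n_1$ and $\deg Z_2=n_2$. We study $n_2=2$. The question comes from Ritvik Ramkumar and Alessio Sammartano, "Rational singularities of nested Hilbert schemes", arXiv:2109.09002 (2021). Two facts are known. In characteristic $0$, $\mathrm{Hilb}^{(m,2)}(\mathbb A^2)$ has rational singularities for all $m\ge2$, and so has $\mathrm{Hilb}^{(m,2)}(S)$ for every smooth surface $S$. In positive characteristic, $\mathrm{Hilb}^{(m,1)}(\mathbb A^2)$ is $F$-rational for every $m$. The question: is $\mathrm{Hilb}^{(m,2)}(\mathbb A^2)$ $F$-rational in positive characteristic?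

One guesses yes. First, the words.

**Definition (tight closure, $F$-rational).** Let $R$ be a Noetherian ring of characteristic $p>0$, and let $R^\circ$ be the complement of the union of its minimal primes. Write $q$ for powers of $p$, and $I^{[q]}$ for the ideal generated by the $q$-th powers of the elements of $I$. The tight closure $I^*$ consists of those $u$ for which some $c\in R^\circ$ satisfies $cu^q\in I^{[q]}$ for all $q\gg0$. The ideal is tightly closed if $I^*=I$. A local ring is *$F$-rational* if every ideal generated by parameters (part of a system of parameters, s.o.p.) is tightly closed.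

In a regular local ring every ideal is tightly closed, so regular local rings are $F$-rational.

**Test $m=2$.** Here $Z_1=Z_2$, so we look at $\mathrm{Hilb}^2(\mathbb A^2)$. For $Z_2$ of degree 2 over a field, $x$ and $y$ cannot both be scalars in $\mathcal O_{Z_2}$. So the open sets $U_x$ and $U_y$, where $1,x$ (respectively $1,y$) is a basis of $\mathcal O_{Z_2}$, cover $\mathrm{Hilb}^2(\mathbb A^2)$. On $U_x$ the universal ideal is $(f,g)$ with
$$f=y-\lambda x-\mu,\qquad g=x^2-\sigma x-\tau ,$$
and $U_x\cong\mathbb A^4$ with coordinates $\sigma,\tau,\lambda,\mu$. The scheme is smooth, and the guess holds.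

**Test $m=3$.** For a family over $T$ of pairs of degrees $3,2$, the kernel $L=I_{Z_2}/I_{Z_1}$ of $\mathcal O_{Z_1}\to\mathcal O_{Z_2}$ is a line bundle on $T$. The coordinates $x,y$ act on it by functions on $T$, so $L$ sits at a $T$-point of $\mathbb A^2$. Thus the family is a $T$-point of $\mathbb A^2\times\mathrm{Hilb}^2$ together with a surjection from the pullback of the universal ideal onto a line bundle. Conversely, the kernel of such a surjection defines $Z_1$. Over $U_x$ the universal ideal is generated by the regular sequence $f,g$, with the single relation $g\cdot f-f\cdot g=0$. So the surjection sends $(f,g)$ to a pair $(s_f,s_g)$ without common zero and with $g\,s_f=f\,s_g$. On the chart $s_f=1$ this reads $\tau=x^2-\sigma x-s_gf$, which eliminates $\tau$ since $f$ does not involve $\tau$. On the chart $s_g=1$ it reads $\mu=y-\lambda x-s_fg$, which eliminates $\mu$. Both charts are $\mathbb A^6$. So $\mathrm{Hilb}^{(3,2)}(\mathbb A^2)$ is smooth, and the guess holds again. We shall see in Example 3.3 that $m=4$ is singular.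

**A warning.** The behavior in characteristic $0$ does not settle small $p$. The equation $x^2+y^3+z^5=0$ defines a rational double point over $\mathbb C$. Take $R=k[[x,y,z]]/(x^2+y^3+z^5)$ with $\mathrm{char}\,k=2$. Then $y,z$ is an s.o.p. and $x\notin(y,z)$, because $R/(y,z)=k[x]/(x^2)$. But for $q=2q'$ we have $x^{q}=(y^3+z^5)^{q'}=y^{3q'}+z^{5q'}\in(y^{q},z^{q})$. So $x\in(y,z)^*$, and $R$ is not $F$-rational. We need an argument that treats all $p$ at once.

**Definition (strongly $F$-regular).** Write $F^e_*R$ for $R$ viewed as an $R$-module through the $e$-th power of Frobenius. $R$ is *$F$-finite* if $F_*R$ is a finite $R$-module. An $F$-finite $R$ is *strongly $F$-regular* if for each $c\in R^\circ$ there is $e$ such that the $R$-linear map $R\to F^e_*R$, $1\mapsto F^e_*c$, splits.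

From now on $\Bbbk$ has characteristic $p>0$. A scheme is called $F$-rational or strongly $F$-regular if its local rings are.

**Theorem A.** For all $m\ge 2$, every local ring of $\mathrm{Hilb}^{(m,2)}(\mathbb A^2)$ is $F$-rational.

**Theorem B.** Let $S$ be a smooth quasi-projective surface over $\Bbbk$ and $m\ge2$.

1. The morphism $\mathrm{Hilb}^{(m,2)}(S)\to\mathrm{Hilb}^2(S)$, $(Z_1\supseteq Z_2)\mapsto Z_2$, is flat, and all its geometric fibres are strongly $F$-regular (hence normal and Cohen–Macaulay).
2. $\mathrm{Hilb}^{(m,2)}(S)$ is $F$-rational.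
3. If $\Bbbk$ is $F$-finite, $\mathrm{Hilb}^{(m,1)}(S)$ is strongly $F$-regular.

So the guess is right in every characteristic, $2$ included. No claim is made that the total space $\mathrm{Hilb}^{(m,2)}$ is strongly $F$-regular.

The plan: locally, up to power series variables, $\mathrm{Hilb}^{(m,2)}$ is a flat family over the plane with coordinates $\sigma,\tau$ (Sections 3 and 4). Its geometric fibres are $D_n\times D_n$ or the first jet scheme of $D_n$, where $D_n$ is the variety of $n\times(n+1)$ matrices of rank $<n$. We show that these fibres are strongly $F$-regular (Sections 5 and 6). Since $F$-rationality passes from a hypersurface section to the ambient ring (Fact 2.4), it climbs from the fibres to the total space.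

## 2. Tight closure and Frobenius splittings along flat maps

CM means Cohen–Macaulay.

**Fact 2.1** (Hochster–Huneke, *Tight closure and strong $F$-regularity*, Mém. SMF 38 (1989))**.** $F$-finite regular rings are strongly $F$-regular. Strong $F$-regularity localizes and may be checked at maximal ideals. In a strongly $F$-regular ring all ideals are tightly closed. Strongly $F$-regular rings are normal and CM; in particular local ones are domains. **Criterion:** if $R$ is $F$-finite and reduced, $c\in R^\circ$, $R_c$ is strongly $F$-regular, and $R\to F^e_*R$, $1\mapsto F^e_*c$, splits for *some* $e$, then $R$ is strongly $F$-regular. Also, $F$-finite rings are excellent (Kunz).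

In particular a strongly $F$-regular local ring is an $F$-rational CM domain. If $R$ is $F$-finite and reduced, its regular locus is open and contains the minimal primes. So there is $c\in R^\circ$ with $R_c$ regular.

**Fact 2.2.** *A CM local ring $R$ is $F$-rational if the ideal generated by one s.o.p. $x=x_1,\dots,x_d$ is tightly closed.*

*Proof.* In a CM local ring an s.o.p. is a regular sequence in any order, and colons of ideals generated by monomials in it are computed as if the $x_i$ were independent variables.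

First we show that $(x^n):=(x_1^n,\dots,x_d^n)$ is tightly closed. If not, $(x^n)^*/(x^n)$ is a nonzero submodule of the finite-length module $R/(x^n)$, so it contains a nonzero socle element $u$. The ideal $(x)$ kills it, and $(x^n):(x)=(x^n)+(x_1\cdots x_d)^{n-1}R$. So we may take $u=(x_1\cdots x_d)^{n-1}v$. From $cu^q\in(x^{nq})$ for $q\gg0$ we get $cv^q\in(x^{nq}):(x_1\cdots x_d)^{(n-1)q}=(x^q)$. Hence $v\in(x)^*=(x)$ and $u\in(x^n)$, a contradiction.

Next let $y$ be any s.o.p., choose $n$ with $(x^n)\subseteq(y)$, and write the $x_i^n$ as combinations of the $y_j$. Multiplication by the determinant $D$ of the transition matrix gives an injection $R/(y)\to R/(x^n)$ (a standard fact on regular sequences). If $cu^q\in(y)^{[q]}$, then $c(Du)^q\in(x^n)^{[q]}$. So $u\in(y)^*$ gives $Du\in(x^n)^*=(x^n)$, and hence $u\in(y)$.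

Finally, for part of an s.o.p., $(y_1,\dots,y_i)=\bigcap_n(y_1,\dots,y_i,y_{i+1}^n,\dots,y_d^n)$ by Krull's intersection theorem, and an intersection of tightly closed ideals is tightly closed. $\square$

**Fact 2.3.** *Polynomial extensions and completions (of local rings) of $F$-finite strongly $F$-regular rings are strongly $F$-regular.*

*Proof.* Choose $c\in R^\circ$ with $R_c$ regular, and a splitting $\psi:F^e_*R\to R$ of $1\mapsto F^e_*c$.

For $R[z]$ we have $F^e_*(R[z])=\bigoplus_{0\le j<p^e}(F^e_*R\otimes_RR[z])\,F^e_*z^j$. Projecting to $j=0$ and applying $\psi\otimes1$ splits $1\mapsto F^e_*c$. Since $R[z]_c=R_c[z]$ is regular, the criterion applies.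

For $\hat R$ we have $F^e_*\hat R=F^e_*R\otimes_R\hat R$, because $F^e_*R$ is a finite module. So $\psi\otimes1$ is a splitting. As $R$ is excellent, $R\to\hat R$ has regular fibres. So $\hat R$ is reduced and $\hat R_c$ is regular. By flatness $c$ is a nonzerodivisor on $\hat R$. The criterion applies. $\square$

**Fact 2.4 (deformation).** *Let $(B,\mathfrak n)$ be Noetherian local, $t\in\mathfrak n$ a nonzerodivisor, and $B/t$ an $F$-rational CM domain. Then $B$ is an $F$-rational CM domain.*

*Proof.* $B$ is CM. If $ab=0$ with $a,b\ne0$, write $a=t^ia'$, $b=t^jb'$ with $a',b'\notin tB$, which is possible since $\bigcap t^iB=0$. Then $a'b'=0$, contradicting that $B/t$ is a domain. So $B$ is a domain.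

Let $t,x_2,\dots,x_d$ be an s.o.p. and $u\in(t,x_2,\dots,x_d)^*$, so $cu^q\in(t^q,x_2^q,\dots,x_d^q)$ for $q\gg0$ with $c\ne0$. The multiplier $c$ may vanish modulo $t$, so write $c=t^sc'$ with $c'\notin tB$. For $q>s$ we have $t^s(c'u^q-t^{q-s}b)\in(x_2^q,\dots,x_d^q)$ for some $b\in B$, and $t$ is a nonzerodivisor modulo $(x_2^q,\dots,x_d^q)$. So $c'u^q\in(t^{q-s},x_2^q,\dots,x_d^q)\subseteq(t,x_2^q,\dots,x_d^q)$. Modulo $t$ this says $\bar u\in(\bar x_2,\dots,\bar x_d)^*=(\bar x_2,\dots,\bar x_d)$. Hence $u\in(t,x_2,\dots,x_d)$. Conclude by Fact 2.2. $\square$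

**Fact 2.5 (descent).** *Let $A\to B$ be a flat local homomorphism of Noetherian local rings.*

*(a) If $B$ is an $F$-rational CM domain, then $A$ is $F$-rational.*

*(b) If $A,B$ are $F$-finite and $B$ is strongly $F$-regular, then $A$ is strongly $F$-regular.*

*Proof.* (a) The map is faithfully flat, so $A\subseteq B$ is a domain, and $A$ is CM. Let $I=(x)$ for an s.o.p. $x$ of $A$, and $u\in I^*$. The sequence $x$ is $B$-regular, hence consists of parameters of $B$, and the multiplier $c\ne0$ stays nonzero in $B$. So $u\in(IB)^*=IB$ and $u\in IB\cap A=I$. Apply Fact 2.2.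

(b) $A\subseteq B$ is a domain; pick $0\ne c\in A$ with $A_c$ regular. For some $e$ the map $B\to F^e_*B$, $1\mapsto F^e_*c$, splits, hence is pure. The map $A\to B$ is pure by faithful flatness. So the composite $A\to F^e_*B$ is pure. It factors through $A\to F^e_*A$, $1\mapsto F^e_*c$, which is therefore pure, and hence split because $F^e_*A$ is a finite $A$-module. Apply the criterion. $\square$

## 3. Nested pairs as matrices modulo a quadratic polynomial

**Definition (coefficient ideal).** Let $T$ be a ring, $\chi\in T[x]$ monic quadratic, and $\mathfrak a\subseteq T[x]/(\chi)$ an ideal. The coefficient ideal of $\mathfrak a$ is the smallest ideal $L\subseteq T$ with $\mathfrak a\subseteq L\cdot T[x]/(\chi)$.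

For any $T$-basis of $T[x]/(\chi)$, the module $L\cdot T[x]/(\chi)$ consists of the elements with coordinates in $L$. So the coordinates of *any* generating set of $\mathfrak a$ in *any* basis generate the coefficient ideal. In particular we may use $1,x-x_1$ instead of $1,x$, and the formation commutes with ring maps $T\to T'$. For example, over $T=k[a,b]$ with $\chi=x^2$, the ideal $(a+bx)$ has coefficient ideal $(a,b)$; the further element $x(a+bx)=ax$ adds nothing.

**The matrix model.** Fix $n\ge1$. Let $M_0=(a^r_j)$, $M_1=(b^r_j)$ be generic $n\times(n+1)$ matrices, $N=2n(n+1)$, and for a ring $\Lambda$ put $E_\Lambda=\Lambda[a^r_j,b^r_j]$. Let $M(x)=M_0+xM_1$. For a set $J$ of $n$ columns let $\delta_J(x)=\sum_l\delta_{J,l}x^l$ be the minor of $M(x)$ on $J$. For a field $k$ let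
$$\mathcal X_n=\operatorname{Spec}E_k[\sigma,\tau]/\mathcal I ,$$
where $\mathcal I$ is the coefficient ideal of $(\delta_J(x))_J$ in $E_k[\sigma,\tau][x]/(x^2-\sigma x-\tau)$. A point of $\mathcal X_n$ is a matrix $M(x)$ and a quadratic polynomial such that all maximal minors of $M(x)$ are divisible by the polynomial. For $n=1$, $\mathcal I$ is generated by all four entries, and $\mathcal X_1=\mathbb A^2$.

**The chart.** Let $k$ be algebraically closed and $(Z_1\supseteq Z_2)$ a $k$-point of $\mathrm{Hilb}^{(m,2)}(\mathbb A^2)$. After possibly swapping coordinates, $Z_2\in U_x$. The automorphism $(x,y)\mapsto(x,y-\lambda x-\mu)$ of $\mathbb A^2\times U_x$ over $U_x$ straightens the line containing $Z_2$ and gives, over $U_x$,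
$$\mathrm{Hilb}^{(m,2)}(\mathbb A^2)|_{U_x}\cong\mathbb A^2_{\lambda,\mu}\times\mathcal H,\qquad \mathcal H=\{(\sigma,\tau,Z_1): I_{Z_1}\subseteq(y,\,x^2-\sigma x-\tau)\}\subset\mathbb A^2\times\mathrm{Hilb}^m(\mathbb A^2).\tag{1}$$
Here $\mathcal H$ is the closed subscheme where the map from the universal ideal to the free rank-$2$ module $\mathcal O[x]/(x^2-\sigma x-\tau)$ vanishes; it is defined by the coefficients of the images. For $(\sigma_0,\tau_0)\in k^2$ write $\sigma'=\sigma-\sigma_0$, $\tau'=\tau-\tau_0$.

**Proposition 3.1.** *Let $k$ be algebraically closed and $z=(\sigma_0,\tau_0,Z_1)\in\mathcal H(k)$. There are $n\ge1$, a $k$-point $\mathbf x$ of $\mathcal X_n$ over $(\sigma_0,\tau_0)$, and an isomorphism of $k[[\sigma',\tau']]$-algebras*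
$$\hat{\mathcal O}_{\mathcal H,z}[[u_1,\dots,u_r]]\cong\hat{\mathcal O}_{\mathcal X_n,\mathbf x}[[v'_1,\dots,v'_s]].$$

*Proof.* Let $Q=k[x,y]$ and $I=I_{Z_1}$.

**Step 1: present $I$ by a matrix.** $I$ is proper, of finite colength and hence not principal, and of projective dimension $1$. Projective $Q$-modules are free, so there is an exact sequence $0\to Q^n\to Q^{n+1}\to I\to0$ with $n\ge1$. By Hilbert–Burch, the first map is ${}^t\!M^0$ for an $n\times(n+1)$ matrix $M^0$ over $Q$, and $I=a\,I_n(M^0)$ for some $a\in Q$. Since $Q/I$ has finite length, $a$ is a unit and may be dropped. So $I$ is generated by the signed maximal minors $\phi_1,\dots,\phi_{n+1}$, and the second map may be taken to be $(\phi_j)$. For the same reason the $\phi_j$ have no common factor.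

**Step 2: every lift of the matrix gives a flat deformation.** Let $\Lambda$ be local Artinian over $k$ with residue field $k$, and let $\mathbf M$ over $\Lambda[x,y]$ lift $M^0$. We claim that $\Lambda[x,y]/I_n(\mathbf M)$ is $\Lambda$-flat with reduction $Q/I$. The Hilbert–Burch sequence of $\mathbf M$ is a complex $F_\bullet$ of $\Lambda$-flat modules, and $F_\bullet\otimes_\Lambda k$ is acyclic in positive degrees. If $\Lambda\ne k$, choose $0\to k\to\Lambda\to\Lambda'\to0$ and tensor with $F_\bullet$. The long exact homology sequence and induction on the length of $\Lambda$ show that $F_\bullet$ is acyclic in positive degrees. So $F_\bullet$ is a flat resolution of $H_0(F_\bullet)=\Lambda[x,y]/I_n(\mathbf M)$, and $\operatorname{Tor}_1^\Lambda(H_0(F_\bullet),k)=H_1(F_\bullet\otimes k)=0$. Over an Artinian local ring this gives flatness. The reduction is $H_0(F_\bullet\otimes k)=Q/I$.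

**Step 3: every first-order deformation comes from a lift.** Let $\psi\in\operatorname{Hom}_Q(I,Q/I)$ be a first-order deformation and let $\gamma_j\in Q$ lift $\psi(\phi_j)$. Since $\sum_jM^0_{ij}\phi_j=0$, we have $\sum_jM^0_{ij}\gamma_j\in I$; write it as $-\sum_jN_{ij}\phi_j$. The signed minors $\phi_j+\varepsilon\phi_j'$ of $M^0+\varepsilon N$ satisfy $\sum_j(M^0_{ij}+\varepsilon N_{ij})(\phi_j+\varepsilon\phi'_j)=0$. Comparing the coefficients of $\varepsilon$ gives $\sum_jM^0_{ij}(\phi_j'-\gamma_j)=0$ for all $i$.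

The kernel of $M^0:Q^{n+1}\to Q^n$ has rank $1$ and contains $(\phi_j)$. If $w$ lies in it, write $h\,w_j=g\,\phi_j$ for all $j$ with $g,h$ coprime. Then $h$ divides every $\phi_j$, so $h$ is a unit. Hence the kernel is $Q\cdot(\phi_j)$. So $\phi'_j\equiv\gamma_j$ modulo $I$, which says that $I_n(M^0+\varepsilon N)$ defines $\psi$.

**Step 4: compare with $\mathrm{Hilb}^m$.** Choose a finite-dimensional space of matrices over $Q$ of the form
$$\mathbb V=\mathbb V'\oplus\{N_0+xN_1: N_0,N_1\text{ scalar }n\times(n+1)\text{ matrices}\},$$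
large enough that by Step 3 all first-order deformations come from $\mathbb V$. Let $v=(v',v'')$ be linear coordinates on $\mathbb V$, with $v''=(v_0'',v_1'')$ the entries of $N_0,N_1$, and let $\mathbf N$ be the universal element. By Step 2 over the Artinian quotients of $k[[v]]$, the ideal $I_n(M^0+\mathbf N)$ defines a local homomorphism $\hat{\mathcal O}_{\mathrm{Hilb}^m,[Z_1]}\to k[[v]]$. The source is a power series ring (Fogarty's theorem). The tangent map $\mathbb V\to\operatorname{Hom}_Q(I,Q/I)$ is surjective, so the map is injective on cotangent spaces. Thus the images of a regular system of parameters extend to one of $k[[v]]$, and $k[[v]]$ is a power series ring over $\hat{\mathcal O}_{\mathrm{Hilb}^m,[Z_1]}$. Likewise $k[[\sigma',\tau',v]]$ is a power series ring, in variables $u$, over the completed local ring of $\mathbb A^2\times\mathrm{Hilb}^m$ at $z$. If $\mathfrak J$ is the ideal of $\mathcal H$ there, then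
$$k[[\sigma',\tau',v]]/\mathfrak J\,k[[\sigma',\tau',v]]\cong\hat{\mathcal O}_{\mathcal H,z}[[u]].$$

**Step 5: find the equations of $\mathcal H$ in $k[[\sigma',\tau',v]]$.** Write $(M^0+\mathbf N)(x,0)\equiv M_0+xM_1$ modulo $x^2-\sigma x-\tau$, with $M_0,M_1$ over $k[\sigma,\tau,v]$, and let $\mathfrak L\subseteq k[\sigma,\tau,v]$ be the coefficient ideal of the maximal minors of $M_0+xM_1$. Let $\Lambda$ be as in Step 2. A local $k$-homomorphism $k[[\sigma',\tau',v]]\to\Lambda$ kills $\mathfrak J$ iff the maximal minors of $M^0+\mathbf N$ map into $(y,x^2-\sigma x-\tau)\Lambda[x,y]$. Forming minors commutes with passing to the quotient by this ideal, so this happens iff the homomorphism kills $\mathfrak L$.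

Let $\mathfrak m$ be the maximal ideal. Taking $\Lambda=k$, we see $\mathfrak L\subseteq\mathfrak m$. Taking the quotient maps by $\mathfrak J+\mathfrak m^i$ and by $\mathfrak L+\mathfrak m^i$, we get $\mathfrak L\subseteq\mathfrak J+\mathfrak m^i$ and $\mathfrak J\subseteq\mathfrak L+\mathfrak m^i$ for all $i$ (as ideals of $k[[\sigma',\tau',v]]$). Ideals of a complete local ring are closed, so $\mathfrak J$ and $\mathfrak L$ generate the same ideal.

**Step 6: recognize $\mathcal X_n$.** Since $v_0''+xv_1''$ is already reduced, $M_i=v''_i+(\text{polynomials in }\sigma,\tau,v')$ entrywise for $i=0,1$. So $k[\sigma,\tau,v]=E_k[\sigma,\tau][v']$, where the variables of $E_k$ are the entries of $M_0,M_1$, and $\mathfrak L=\mathcal I\,k[\sigma,\tau,v]$. Therefore $k[[\sigma',\tau',v]]/\mathfrak L\cong\hat{\mathcal O}_{\mathcal X_n,\mathbf x}[[v']]$, where $\mathbf x$ is the image of $(\sigma_0,\tau_0,v=0)$; it lies on $\mathcal X_n$ because $\mathfrak L\subseteq\mathfrak m$. All identifications are over $k[[\sigma',\tau']]$. $\square$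

**Example 3.2 ($m=3$: smooth total space, singular fibre).** Let $Z_1=V(x^2,xy,y^2)$, $Z_2=V(y,x^2)$, $M^0=\begin{pmatrix}x&-y&0\\0&x&-y\end{pmatrix}$. At $\mathbf x$ we have $M_0=0$ and $M_1=(1_2\,|\,0)$. Near $\mathbf x$ the first two columns $B$ of $M_1$ are invertible. Multiply $M(x)$ by $B^{-1}$ and clear $x$ from the last column. Then $M(x)$ becomes $(x+A\,|\,a)$, and the entries of $A,a,M_1$ are coordinates. The minors on columns $13$ and $23$ are $a_2x+A_{11}a_2-A_{21}a_1$ and $-a_1x+A_{12}a_2-A_{22}a_1$. The minor on columns $12$ is $\det(x+A)\equiv(\sigma+\operatorname{tr}A)x+(\tau+\det A)$. So the coefficient ideal is $(a_1,a_2,\sigma+\operatorname{tr}A,\tau+\det A)$, and $\mathcal X_2$ is smooth at $\mathbf x$, in agreement with Section 1. The fibre over $\sigma=\tau=0$ is given by $a=0$, $\operatorname{tr}A=\det A=0$: up to free variables it is the quadric cone $A_{12}A_{21}+A_{11}^2=0$, which is singular.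

**Example 3.3 ($m=4$: a singular total space).** Let $Z_1=V(y^2,xy,x^3)$, $Z_2=V(y,x^2)$, $M^0=\begin{pmatrix}y&-x^2&0\\0&y&-x\end{pmatrix}$. At $\mathbf x$, $M_0=0$ and the only nonzero entry of $M_1$ is $b^2_3=-1$. Near $\mathbf x$, scale row 2 by $(b^2_3)^{-1}$, and use column 3 and then row 2 to clear the other coefficients of $x$ in row 2 and column 3. We reach
$$\begin{pmatrix}p_1+q_1x&p_2+q_2x&p_3\\ r_1&r_2&x+a\end{pmatrix},$$
where $p_j,q_j,p_3,r_j,a$ together with the four entries $b^2_1,b^2_2,b^2_3,b^1_3$ are coordinates. Reducing the minor on columns $j,3$ gives the coefficients $p_j+(a+\sigma)q_j$ and $\tau q_j+ap_j-p_3r_j$. Eliminating $p_j=-(a+\sigma)q_j$ turns the second into $Dq_j-p_3r_j$ with $D=\tau-a(a+\sigma)$. The minor on columns $1,2$ has coefficients $q_1r_2-q_2r_1$ and $p_1r_2-p_2r_1=-(a+\sigma)(q_1r_2-q_2r_1)$. So what remains is the ideal of $2\times2$ minors of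
$$\begin{pmatrix}q_1&q_2&p_3\\ r_1&r_2&D\end{pmatrix},$$
and $D$ can replace $\tau$ as a coordinate. This is the generic $2\times3$ determinantal singularity. In the fibre over $\sigma=\tau=0$ the last entry becomes $-a^2$.

## 4. Flatness in the two coefficients of the quadratic

For $t\in\Lambda$ let $I_{\Lambda,t}\subseteq E_\Lambda$ be the coefficient ideal of $(\delta_J(x))_J$ in $E_\Lambda[x]/(x^2-tx)$. Since $x^l\equiv t^{l-1}x$ for $l\ge1$,
$$I_{\Lambda,t}=(\delta_{J,0},\ \Delta_J)_J,\qquad\Delta_J=\sum_{l\ge1}t^{l-1}\delta_{J,l}.\tag{2}$$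
For $\Lambda=k$, $t=0$, these are the equations of the first jets of $D_n$: the minors of $M_0$ and their first-order terms in direction $M_1$.

We use the textbook facts on generic determinantal rings (Bruns–Vetter, *Determinantal rings*). For a Noetherian domain $\Lambda$ and a generic $n\times(n+1)$ matrix $Z$, the ring $\Lambda[Z]/I_n(Z)$ is a $\Lambda$-flat domain, and the Hilbert–Burch complex of $Z$ is exact. Over a field, $I_n(Z)$ has height $2$.

**Proposition 4.1.** *Let $k$ be a field.*

*(i) $I_{k,0}$ is prime of height $\ge4$.*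

*(ii) $E_{k[t]}/I_{k[t],t}$ is flat over $k[t]$.*

*(iii) $\mathcal X_n$ is flat over $\mathbb A^2=\operatorname{Spec}k[\sigma,\tau]$.*

*Proof of (i) and (ii).* If $n=1$, $I_{\Lambda,t}$ is generated by all four variables and both claims are clear. Let $n\ge2$, and let $\Lambda$ be $k$ (with $t=0$) or $k[t]$. The idea is to adjoin a left kernel vector $w$ of $M_0$. Upstairs the equations become those of one generic matrix, and vanishing of cohomology brings the result down.

**Step 1: adjoin the kernel vector.** Let $\mathbb P=\mathbb P^{n-1}_\Lambda$ with coordinates $w=(w_1,\dots,w_n)$, $\mathbb P_E=\mathbb P\times_\Lambda\operatorname{Spec}E_\Lambda$, and let $Y_1\subset\mathbb P_E$ be defined by $wM_0=0$, that is, by $n+1$ sections of $\mathcal O(1)$. On $w_r=1$ they read $a^r_j+\sum_{i\ne r}w_ia^i_j=0$ and eliminate the $a^r_j$. So locally they form a regular sequence, $\mathcal O_{Y_1}$ has the Koszul resolution with terms $K_i=\mathcal O(-i)^{\binom{n+1}i}$, and the charts of $Y_1$ are affine spaces over $\Lambda$. The charts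 meet pairwise, so $Y_1$ is integral.

**Step 2: a bundle in which $M_0$ and $M_1$ merge.** Let $G=\ker(\mathcal O_{\mathbb P}^n\to\mathcal O(1),\ u\mapsto w\cdot u)$ and
$$\mathcal V=\operatorname{coker}\big(G\to G\oplus\mathcal O_{\mathbb P}^n,\ u\mapsto(-tu,u)\big).$$
The maps $u\mapsto[(u,0)]$ and $[(u,m)]\mapsto w\cdot m$ give an exact sequence
$$0\to G\to\mathcal V\to\mathcal O(1)\to0,\tag{3}$$
so $\mathcal V$ is a vector bundle of rank $n$. On $Y_1$ the columns $a_j$ of $M_0$ lie in $G$. With $b_j$ the columns of $M_1$ we get $\Phi:\mathcal O_{Y_1}^{n+1}\to\mathcal V|_{Y_1}$, $e_j\mapsto[(a_j,b_j)]$.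

**Step 3: in charts $\Phi$ is a generic matrix.** On $w_r=1$, $G$ has basis $u_i=e_i-w_ie_r$ ($i\ne r$), and $\mathcal V$ has basis $[(u_i,0)]$ ($i\ne r$), $[(0,e_r)]$. On $Y_1$ we have $a_j=\sum_{i\ne r}a^i_ju_i$, because $a^r_j=-\sum_{i\ne r}w_ia^i_j$. Also $b_j=\sum_{i\ne r}b^i_ju_i+(w\cdot b_j)e_r$, and $[(0,u_i)]=t[(u_i,0)]$ in $\mathcal V$. So the matrix of $\Phi$ has the rows $a^i+tb^i$ ($i\ne r$) and $\kappa:=wM_1$, where $a^i,b^i$ are row vectors. The ring of $Y_1\cap\{w_r=1\}$ is polynomial over $\Lambda$ in the $w_i$, $a^i$, $b^i$ ($i\ne r$) and $b^r$. Replace $a^i$ by $a^i+tb^i$ and $b^r$ by $\kappa=b^r+\sum_{i\ne r}w_ib^i$. Then $\Phi$ is a generic $n\times(n+1)$ matrix over $\Lambda[w_i,b^i]_{i\ne r}$.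

**Step 4: the equations (2) become the minors of $\Phi$.** Replacing row $r$ of $M(x)$ by $wM(x)$ does not change the minors, as $w_r=1$, and $wM(x)=x\kappa$ on $Y_1$. Hence $\delta_J(x)=x\,e_J(x)$ over $\mathcal O_{Y_1}$, where $e_J(x)$ is the minor with rows $a^i+xb^i$ ($i\ne r$) and $\kappa$ in position $r$. So on $Y_1$ we have $\delta_{J,0}=0$ and $\Delta_J=\sum_{l\ge1}t^{l-1}e_{J,l-1}=e_J(t)$. Up to a sign depending only on $r$, this is the minor of $\Phi$ on the columns $J$.

**Step 5: resolve.** Let $Y_2\subset Y_1$ be defined by all $\Delta_J$. Consider the globally defined sequence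
$$0\to\mathcal V^*|_{Y_1}\xrightarrow{\ \Phi^*\ }\mathcal O_{Y_1}^{n+1}\xrightarrow{\ (\pm\Delta_J)\ }\mathcal O_{Y_1}\to\mathcal O_{Y_2}\to0\tag{4}$$
with the usual alternating signs. On each chart it is, up to one overall sign of the second map, the Hilbert–Burch complex of a generic matrix, so it is exact. The charts of $Y_2$ are spectra of generic determinantal rings over $\Lambda[w_i,b^i]$, hence integral and $\Lambda$-flat. The variable $w_s$ is nonzero on the chart $w_r=1$ of $Y_2$, so any two charts meet, and $Y_2$ is integral. For $\Lambda=k$,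
$$\dim Y_2=(n-1)+(n(n+1)-2)+(n-1)(n+1)=N-4 .$$

**Step 6: vanishing of cohomology.** We show $H^j(Y_1,\mathcal O)=H^j(Y_1,\mathcal V^*)=0$ for $j>0$. Let $\mathcal F$ be a vector bundle on $\mathbb P$ with
$$H^q(\mathbb P,\mathcal F(-i))=0\quad\text{whenever }q>i\ge0.\tag{5}$$
The Koszul resolution twisted by $\mathcal F$, with flat base change $\Lambda\to E_\Lambda$, gives $H^j(Y_1,\mathcal F)=0$ for $j>0$: this group is controlled by the $H^{j+i}(\mathbb P_E,\mathcal F(-i))$, and $j+i>i$. Recall that for $q\ge1$, $H^q(\mathbb P,\mathcal O(-l))\ne0$ only if $q=n-1$ and $l\ge n$.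

For $\mathcal F=\mathcal O$: nonvanishing needs $i\ge n>q$, so (5) holds. For $\mathcal F=\mathcal O(-1)$: nonvanishing needs $q=n-1$ and $i+1\ge n$, that is, $i\ge q$, so (5) holds. For $\mathcal F=G^*$, use $0\to\mathcal O(-1-i)\to\mathcal O(-i)^n\to G^*(-i)\to0$ with $q>i$. Then $H^q(\mathcal O(-i))=0$, and $H^{q+1}(\mathcal O(-1-i))\ne0$ would force $q+1=n-1$ and $i\ge n-1=q+1$, contradicting $q>i$. So (5) holds. The dual of (3), $0\to\mathcal O(-1)\to\mathcal V^*\to G^*\to0$, gives (5) for $\mathcal V^*$.

**Step 7: functions on $Y_1$.** We show $H^0(Y_1,\mathcal O)=E_\Lambda/I_n(M_0)$. Since $H^i(\mathbb P,\mathcal O(-i))=0$ for $i\ge1$, the Koszul resolution shows that $E_\Lambda=H^0(\mathbb P_E,\mathcal O)\to H^0(Y_1,\mathcal O)$ is surjective. Its kernel is prime, since $Y_1$ is integral, and its zero set is the image of the proper map $Y_1\to\operatorname{Spec}E_\Lambda$. The fibre over a point is the projective space of left kernel vectors of $M_0$ there, so the image is $V(I_n(M_0))$. As $I_n(M_0)$ is prime, it is the kernel.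

**Step 8: functions on $Y_2$.** Let $\mathcal K$ be the image of $\mathcal O_{Y_1}^{n+1}\to\mathcal O_{Y_1}$ in (4). Since $H^1(\mathcal V^*)=0$, $H^0(\mathcal O_{Y_1})^{n+1}\to H^0(\mathcal K)$ is onto, so $H^0(\mathcal K)$ is generated by the $\Delta_J$. Since $H^1(\mathcal O_{Y_1})=H^2(\mathcal V^*)=0$, also $H^1(\mathcal K)=0$. The $\delta_{J,0}$ generate $I_n(M_0)$, so
$$H^0(Y_2,\mathcal O)=E_\Lambda/\big(I_n(M_0)+(\Delta_J)_J\big)=E_\Lambda/I_{\Lambda,t}.$$

**Step 9: conclude.** (i) For $\Lambda=k$, $t=0$, the ring $E_k/I_{k,0}=H^0(Y_2,\mathcal O)$ is a domain since $Y_2$ is integral. The map from $Y_2$ to its spectrum is dominant, so its dimension is at most $\dim Y_2=N-4$. (ii) For $\Lambda=k[t]$, $Y_2$ is flat over $k[t]$, so $H^0(Y_2,\mathcal O)$ is torsion-free over this PID, hence flat.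

*Proof of (iii), $n\ge1$.* The extension $k[\sigma,\tau]\subset k[x_1,x_2]$ with $\sigma=x_1+x_2$, $\tau=-x_1x_2$ is free of rank $2$, and over it $x^2-\sigma x-\tau=(x-x_1)(x-x_2)$. Put $\xi=x-x_1$, $t=x_2-x_1$, $M_0'=M_0+x_1M_1$. Then $M(x)=M_0'+\xi M_1$ and $\xi^2=t\xi$. Coefficient ideals commute with base change and do not depend on the basis. So the base-changed ring is $k[x_1]\otimes_kE_{k[t]}/I_{k[t],t}$ in the variables $M_0',M_1$, and by (ii) it is flat over $k[x_1,t]=k[x_1,x_2]$. Flatness descends along the faithfully flat map $k[\sigma,\tau]\to k[x_1,x_2]$. $\square$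

**4.2. The fibres.** Let $k$ be algebraically closed and $x^2-\sigma_0x-\tau_0=(x-x_1)(x-x_2)$. As in (iii), the fibre of $\mathcal X_n$ over $(\sigma_0,\tau_0)$ is $\operatorname{Spec}E_k/I_{k,t}$ with $t=x_2-x_1\in k$. If $t=0$ it is $\operatorname{Spec}E_k/I_{k,0}$. If $t\ne0$, then $k[\xi]/(\xi^2-t\xi)\cong k\times k$ via $\xi\mapsto(0,t)$. In the basis of idempotents the coefficients of $\delta_J$ are the minors of $M'=M'_0$ and of $M''=M'_0+tM_1$. The entries of $M',M''$ are coordinates because $t$ is invertible. So the fibre is $\operatorname{Spec}k[M',M'']/(I_n(M')+I_n(M''))=D_n\times D_n$.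

## 5. The Frobenius trace and pairs of generic matrices

Let $k$ be algebraically closed of characteristic $p$ and $E=k[z_1,\dots,z_N]$. Let $\operatorname{Tr}:F_*E\to E$ be the $E$-linear map with $\operatorname{Tr}(cz^e)=c^{1/p}z^{(e-(p-1)\mathbf 1)/p}$ if all $e_i\equiv-1\bmod p$, and $0$ on other monomials. Linearity means $\operatorname{Tr}(s^pu)=s\operatorname{Tr}(u)$. We look for multiples $\operatorname{Tr}(h\,\cdot)$ that preserve a prime $\mathfrak p$ and hit $1$.

**Lemma 5.1.** *Let $\mathfrak p\subset E$ be prime, $y_1,\dots,y_s$ a regular s.o.p. of $E_{\mathfrak p}$, $\omega_i\in\mathbb Z_{>0}$, and $\mathfrak b_w=(y^e:\sum\omega_ie_i\ge w)\subseteq E_{\mathfrak p}$. If $f_0\in E\cap\mathfrak b_w$ with $w\ge\sum\omega_i$, then $\operatorname{Tr}(f_0^{p-1}g'\mathfrak p)\subseteq\mathfrak p$ for all $g'\in E$.*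

*Proof.* Since $\mathfrak b_w\mathfrak b_{w'}\subseteq\mathfrak b_{w+w'}$ for $w,w'\ge0$, we have $f_0^{p-1}\in\mathfrak b_{(p-1)w}$. A monomial $y^e$ of weight $\ge(p-1)\sum\omega_i$ times any $y_j$ has weight $>(p-1)\sum\omega_i$, so some exponent is $\ge p$. Hence $f_0^{p-1}\mathfrak pE_{\mathfrak p}\subseteq\mathfrak p^{[p]}E_{\mathfrak p}$. For $s\in\mathfrak p$ there is thus $u\in E\setminus\mathfrak p$ with $u\,f_0^{p-1}g's\in\mathfrak p^{[p]}$, and
$$u\operatorname{Tr}(f_0^{p-1}g's)=\operatorname{Tr}(u^pf_0^{p-1}g's)\in\operatorname{Tr}(\mathfrak p^{[p]})\subseteq\mathfrak p .$$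
As $u\notin\mathfrak p$, $\operatorname{Tr}(f_0^{p-1}g's)\in\mathfrak p$. $\square$

**Lemma 5.2.** *Suppose $f\in E$ is homogeneous of degree $N$ and, for some integer weights on the variables, $\pm z_1\cdots z_N$ is a term of $f$ of weight strictly larger than all other terms. Then $\operatorname{Tr}(f^{p-1})=1$. If moreover $f=f_0f_1g$, where $f_0$ satisfies the hypothesis of Lemma 5.1 for the prime $\mathfrak p$, $g\notin\mathfrak p$, and $(E/\mathfrak p)_g$ is strongly $F$-regular, then $E/\mathfrak p$ is strongly $F$-regular.*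

*Proof.* $f^{p-1}$ is homogeneous of degree $N(p-1)$. A monomial with all exponents $\equiv-1\bmod p$ has all exponents $\ge p-1$, so in this degree it must be $(z_1\cdots z_N)^{p-1}$. This is the unique top-weight term of $f^{p-1}$, with coefficient $(\pm1)^{p-1}=1$ in $k$ (also for $p=2$). So $\operatorname{Tr}(f^{p-1})=1$.

Let $\varphi=\operatorname{Tr}((f_0f_1)^{p-1}\,\cdot\,)$. By Lemma 5.1 with $g'=f_1^{p-1}$, $\varphi(\mathfrak p)\subseteq\mathfrak p$, so $\varphi$ induces $\bar\varphi:F_*R\to R$ on $R=E/\mathfrak p$. Also $\varphi(g^{p-1})=\operatorname{Tr}(f^{p-1})=1$. So $s\mapsto\bar\varphi(g^{p-2}s)$ splits $R\to F_*R$, $1\mapsto F_*g$. Apply the criterion in Fact 2.1. $\square$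

**Example 5.3.** For the cone $\mathfrak p=(xy-z^2)\subset k[x,y,z]$, which is the singularity of the fibre in Example 3.2 up to a sign of one variable, take $f=(xy-z^2)\,z=xyz-z^3$. With weights $1,1,0$ the term $xyz$ is the unique top term. Here $f_0=xy-z^2$ with the single weight $\omega=1$, $f_1=1$, $g=z$. Inverting $z$ makes $x$ a unit with $y=z^2/x$, so $(E/\mathfrak p)_z$ is regular. So the cone is strongly $F$-regular for every $p$, including $2$.

**Proposition 5.4.** *For generic matrices $M$ ($n\times(n+1)$) and $M'$ ($n'\times(n'+1)$) with $n,n'\ge1$, the ring $R_{n,n'}=k[M,M']/(I_n(M)+I_{n'}(M'))$ is strongly $F$-regular.*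

*Proof.* Induction on $n+n'$; $R_{1,1}=k$. By symmetry let $n\ge2$.

**Step 1: the prime.** $R_{n,n'}$ is the tensor product over the algebraically closed field $k$ of two domains, each of codimension $2$. So $\mathfrak p=I_n(M)+I_{n'}(M')$ is prime of height $4$.

**Step 2: a polynomial with all variables as leading term.** For $M=(z^r_j)$ and $1\le s\le n$ let $g_s$ be the lower-left $s\times s$ minor (rows $n+1-s,\dots,n$; columns $1,\dots,s$) and $h_s$ the upper-right one (rows $1,\dots,s$; columns $n+2-s,\dots,n+1$). Define $g'_s,h'_s$ ($1\le s\le n'$) likewise for $M'$. Give the variable in position $(r,j)$ the weight $rj$. By the strict rearrangement inequality the diagonal term of each minor is its unique term of largest weight. The diagonal of $g_s$ consists of the $z^r_j$ with $r-j=n-s$, that of $h_s$ of the $z^r_j$ with $j-r=n+1-s$. As $s$ runs from $1$ to $n$, the $g_s$ cover each $z^r_j$ with $r\ge j$ once and the $h_s$ each $z^r_j$ with $r<j$ once. So $f=\prod g_s\prod h_s\prod g'_s\prod h'_s$ satisfies the first part of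 Lemma 5.2.

**Step 3: vanishing order.** Let $f_0=g_nh_ng'_{n'}h'_{n'}$, a product of four maximal minors. Then $f_0\in\mathfrak p^4$, and $E_{\mathfrak p}$ has dimension $4$. So Lemma 5.1 applies with all $\omega_i=1$.

**Step 4: localize and induct.** Let $g=g_1=z^n_1$. As $n\ge2$, $g_1\ne g_n$, so $f=f_0f_1g$. The point with $z^n_1=1$ and all other coordinates $0$ lies on $V(\mathfrak p)$, so $g\notin\mathfrak p$. After inverting $z^n_1$, elimination with this entry gives $I_n(M)=I_{n-1}(\tilde M)$, where $\tilde M=(z^r_j-z^r_1(z^n_1)^{-1}z^n_j)_{r<n,\,j\ge2}$. The entries of $\tilde M$ with row $n$ and column $1$ are coordinates together with $M'$. So $(R_{n,n'})_g$ is a localization of a polynomial ring over $R_{n-1,n'}$, strongly $F$-regular by induction and Facts 2.1 and 2.3. Lemma 5.2 finishes. $\square$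

## 6. The double root: a block determinant and unequal weights

Let $R_0^{(n)}=E_k/I_{k,0}$, $k$ algebraically closed of characteristic $p$.

**Where copying Section 5 stops.** Let $n\ge2$ and $\mathfrak p=I_{k,0}$, prime of height $\ge4$. One would try $\prod g_s(M_0)h_s(M_0)g_s(M_1)h_s(M_1)$. Its leading term is right, but it does not vanish enough along $\mathfrak p$. For any $M_1$ the point $(0,M_1)$ lies on $V(\mathfrak p)$, since the minors of $xM_1$ are multiples of $x^n$ and $n\ge2$. So *no nonzero polynomial in $M_1$ alone lies in $\mathfrak p$*: the maximal minors of $M_1$ do not help. We need a determinant that mixes $M_0$ and $M_1$.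

**Proposition 6.1.** *$R_0^{(n)}$ is strongly $F$-regular for all $n\ge1$.*

*Proof.* Induction on $n$; $R^{(1)}_0=k$. Let $n\ge2$, $E=E_k$, $\mathfrak p=I_{k,0}$.

**Step 1: the polynomial.** Let $\Gamma$ be the $n(n+1)\times n(n+1)$ matrix with block rows $0,\dots,n$ (each of $n$ rows) and block columns $0,\dots,n-1$ (each of $n+1$ columns), with block $(i,i)$ equal to $M_1$, block $(i+1,i)$ equal to $M_0$, and all others $0$. For $n=2$,
$$\Gamma=\begin{pmatrix}M_1&0\\M_0&M_1\\0&M_0\end{pmatrix}.$$
Put $\mathrm{Res}=\det\Gamma$, and for $1\le s\le n$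
$$g_s=\det(a^r_j)_{n+1-s\le r\le n,\,1\le j\le s},\qquad h_s=\det(b^r_j)_{1\le r\le s,\,n+2-s\le j\le n+1},\qquad f=\mathrm{Res}\prod_{s=1}^ng_s\prod_{s=1}^nh_s .$$
$f$ is homogeneous of degree $n(n+1)+2\cdot\frac{n(n+1)}2=N$.

**Step 2: weights that single out diagonals.** Each variable occurs in $\Gamma$ many times, so we need weights that depend on the variable only and still favor the diagonal. Put
$$\theta(b^r_j)=(n+1)r-nj,\qquad\theta(a^r_j)=(n+1)r-nj+n(n+1),$$
and give each variable $v$ the weight $-\theta(v)^2$. A variable in position $(\rho,\gamma)$ of $\Gamma$ has $\theta=(n+1)\rho-n\gamma$. Indeed for $b^r_j$ in block $(i,i)$ we have $\rho=in+r$, $\gamma=i(n+1)+j$, and the contributions $\pm i\,n(n+1)$ cancel. For $a^r_j$ in block $(i+1,i)$ we have $\rho=(i+1)n+r$, $\gamma=i(n+1)+j$, and $n(n+1)$ is left over. Since $-\theta^2=-(n+1)^2\rho^2-n^2\gamma^2+2n(n+1)\rho\gamma$, a nonzero term of $\det\Gamma$ belonging to a permutation $\pi$ has weight $\text{const}+2n(n+1)\sum_\rho\rho\,\pi(\rho)$. This is maximal exactly for $\pi=\mathrm{id}$.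 In the same way, a variable in position $(r,j)$ of $M_0$ or of $M_1$ has weight (function of $r$) $+$ (function of $j$) $+\,2n(n+1)rj$, so the diagonal terms of all $g_s,h_s$ have strictly largest weight.

**Step 3: the diagonals contain every variable once.** Write $\ell=i(n+1)+j$ with $0\le i\le n-1$, $1\le j\le n+1$. Column $\ell$ of $\Gamma$ is column $j$ of block column $i$. As $\ell-in=i+j\in[1,2n]$, the entry $(\ell,\ell)$ is $b^{i+j}_j$ if $i+j\le n$, and $a^{i+j-n}_j$ if $i+j>n$. In the first case $r-j=i$, in the second $j-r=n-i$. So the diagonal of $\Gamma$ contains exactly the $b^r_j$ with $j\le r$ and the $a^r_j$ with $r<j$, each once. The diagonals of the $g_s$ (entries $a^{n-s+i}_i$) contain exactly the $a^r_j$ with $r\ge j$, and those of the $h_s$ (entries $b^i_{n+1-s+i}$) exactly the $b^r_j$ with $r<j$, each once. Hence the product of all $N$ variables is the unique top-weight term of $f$, with coefficient $1$.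

**Step 4: coordinates at $\mathfrak p$.** Let $A=E_{\mathfrak p}$. The point $M_0=\operatorname{diag}(1,\dots,1,0)$ ($n-1$ ones; last row and last two columns zero), $M_1=0$ lies on $V(\mathfrak p)$, so some $(n-1)$-minor of $M_0$ is a unit in $A$. Hence there are $U\in GL_n(A)$, $V\in GL_{n+1}(A)$ with
$$UM(x)V=\begin{pmatrix}1+x\alpha&x\beta\\x\gamma&\nu+x\kappa\end{pmatrix},\qquad\nu=(\nu_1,\nu_2),\ \kappa=(\kappa_1,\kappa_2).\tag{6}$$
Over $A[x]/(x^r)$ the block $1+x\alpha$ is invertible, and eliminating with it makes $M(x)$ equivalent to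
$$1_{n-1}\oplus\big(\nu+x\kappa-x^2\gamma(1+x\alpha)^{-1}\beta\big).\tag{7}$$
For $r=2$ the maximal minors generate the ideal $(\nu_1+x\kappa_1,\nu_2+x\kappa_2)$, so $\mathfrak pA=(\nu_1,\nu_2,\kappa_1,\kappa_2)$. Since $\operatorname{ht}\mathfrak p\ge4$, $A$ is regular local of dimension $4$ with regular s.o.p. $\kappa_1,\kappa_2,\nu_1,\nu_2$.

**Step 5: why equal weights are not enough.** With all $\omega_i=1$ we would need $\mathfrak p$-adic order $\ge4$. Test $n=2$. The point $M_0=\begin{pmatrix}1&0&0\\0&0&0\end{pmatrix}$, $M_1=\begin{pmatrix}0&1&0\\1&0&0\end{pmatrix}$ lies on $V(\mathfrak p)$: the only nonzero minor of $M(x)$ is $-x^2$. So $a^1_1$ is a unit in $A$, and we may take for $U,V$ the elimination with $a^1_1$. At the point $U=V=1$, so $\beta_1$ and $\gamma$ take the value $1$ there and are units in $A$. Up to units $\mathrm{Res}$ is the determinant of the columns $C_j$ of (6) and $xC_j$ in $A[x]_{\le2}^{\,2}$: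
$$(1+\alpha x,\gamma x),\ \ (x+\alpha x^2,\gamma x^2),\ \ (\beta_jx,\nu_j+\kappa_jx),\ \ (\beta_jx^2,\nu_jx+\kappa_jx^2)\quad(j=1,2).$$
From the third kind subtract $\beta_j$ times the second column and add $\alpha$ times the fourth kind. It becomes $(0,\ \nu_j+\kappa_j'x+\eta_jx^2)$ with $\kappa'_j=\kappa_j+\alpha\nu_j$, $\eta_j=\alpha\kappa_j-\gamma\beta_j$. Splitting off the first two columns (rows $(1,0),(x,0)$) leaves, up to sign,
$$\det\begin{pmatrix}0&0&\beta_1&\beta_2\\ \nu_1&\nu_2&0&0\\ \kappa_1'&\kappa_2'&\nu_1&\nu_2\\ \eta_1&\eta_2&\kappa_1&\kappa_2\end{pmatrix}=\beta_1m_2-\beta_2m_1,\qquad m_j=\kappa_j(\nu_1\kappa_2'-\nu_2\kappa_1')-\nu_j(\nu_1\eta_2-\nu_2\eta_1).$$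
Modulo $\mathfrak p^3A$, $m_j\equiv\gamma\nu_j(\nu_1\beta_2-\nu_2\beta_1)$, so the determinant is $\equiv-\gamma(\beta_1\nu_2-\beta_2\nu_1)^2$. This is nonzero of order exactly $2$. Also $g_2=a^1_1\nu_1$ has order $1$, while $g_1=a^2_1$ (nonzero at the point of $V(\mathfrak p)$ with $a^2_1=1$ and all other coordinates $0$), $h_1$ and $h_2$ are not in $\mathfrak p$. So $f$ has order exactly $3<4$, and Lemma 5.1 with equal weights does not apply. But the formula shows the way out. The terms of order $2$ are quadratic in $\nu$, and the cubic terms $\kappa_j\nu_i\kappa_l$ have two factors $\kappa$ and one $\nu$. Both have weight $4$ if $\nu$ counts twice.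

**Step 6: the weights.** Give $\kappa_1,\kappa_2,\nu_1,\nu_2$ the weights $1,1,2,2$, with sum $6$, and let $\mathfrak b_w$ be as in Lemma 5.1. We claim $f_0:=\mathrm{Res}\cdot g_n\in\mathfrak b_6$.

*Claim 1: $g_n\in\mathfrak b_2$.* By (6) at $x=0$, $g_n\in I_n(M_0)A=(\nu_1,\nu_2)$.

*Claim 2: $\mathrm{Res}\in\mathfrak b_4$.* With $a_j,b_j$ the columns of $M_0,M_1$ we have $M(x)x^{n-1-i}e_j=x^{n-i}b_j+x^{n-1-i}a_j$. So in the bases $x^{n-1-i}e_j$ (block column $i$) and $x^{n-i}e_r$ (block row $i$), $\Gamma$ is the matrix of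
$$\gamma_*:A[x]_{\le n-1}^{\,n+1}\to A[x]_{\le n}^{\,n},\qquad v\mapsto M(x)v .$$
Let $\mathcal Q=\operatorname{coker}\big(M(x):(A[x]/x^3)^{n+1}\to(A[x]/x^3)^n\big)$. As $n\ge2$, $A[x]_{\le n}^{\,n}\to\mathcal Q$ is surjective, and it kills $\operatorname{im}\gamma_*$. So $\operatorname{coker}\gamma_*\twoheadrightarrow\mathcal Q$, and Fitting ideals grow under quotients: $\mathrm{Res}\in\operatorname{Fitt}^A_0(\operatorname{coker}\gamma_*)\subseteq\operatorname{Fitt}^A_0(\mathcal Q)$.

By (7) with $r=3$, $\mathcal Q\cong(A[x]/x^3)/(\rho_1,\rho_2)$ with $\rho_i=\nu_i+x\kappa_i+x^2\eta_i$, $\eta_i\in A$. So $\operatorname{Fitt}_0^A(\mathcal Q)$ is generated by the $3\times3$ minors of the $3\times6$ matrix of coefficients of the $x^l\rho_i$ ($0\le l\le2$, $i=1,2$) in the basis $1,x,x^2$. The coefficient of $x^h$ in $x^l\rho_i$ is $\nu_i,\kappa_i,\eta_i$ for $h-l=0,1,2$, and $0$ for $h<l$. So the nonzero ones lie in $\mathfrak b_{2-(h-l)}$. A minor using columns with $l$-values $l_1,l_2,l_3$ therefore lies in $\mathfrak b_w$ with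
$$w=\sum_{h=0}^2(2-h)+l_1+l_2+l_3=3+l_1+l_2+l_3 .$$
Each value of $l$ occurs for two columns only, so $l_1+l_2+l_3\ge0+0+1$ and $w\ge4$.

Hence $f_0\in\mathfrak b_6$, and Lemma 5.1 applies to $f_0$.

**Step 7: localize and induct.** Let $g=g_1=a^n_1$. Since $n\ge2$, $f=f_0f_1g$ for some $f_1$, and $g\notin\mathfrak p$ because $V(\mathfrak p)$ contains the point with $a^n_1=1$ and all other coordinates $0$. Over $E_g[x]/(x^2)$ the entry $u=a^n_1+xb^n_1$ of $M(x)=(m^r_j)$ is a unit. Elimination shows that the ideal of $n$-minors of $M(x)$ equals the ideal of $(n-1)$-minors of $\big(m^r_j-m^r_1u^{-1}m^n_j\big)_{r<n,\,j\ge2}$. The coefficients of these entries are $a'^r_j=a^r_j-(\cdots)$ and $b'^r_j=b^r_j-(\cdots)$, where $(\cdots)$ involves only variables from row $n$ and column $1$ and $(a^n_1)^{-1}$. So the $a'^r_j,b'^r_j$ ($r<n$, $j\ge2$) with the variables of row $n$ and column $1$ are coordinates on $\operatorname{Spec}E_g$, and $(R_0^{(n)})_g\cong R_0^{(n-1)}[\text{variables}]_g$. This is strongly $F$-regular by induction and Facts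 2.1 and 2.3. Lemma 5.2 gives the result. $\square$

## 7. From the fibres to the local rings of $\mathrm{Hilb}^{(m,2)}(\mathbb A^2)$

**Corollary 7.1.** *Let $k$ be algebraically closed of characteristic $p$, $\mathbf x$ a $k$-point of $\mathcal X_n$ over $(\sigma_0,\tau_0)$, and $B=\hat{\mathcal O}_{\mathcal X_n,\mathbf x}[[v_1,\dots,v_s]]$. Then $B$ is flat over $k[[\sigma',\tau']]$, $B/(\sigma',\tau')$ is strongly $F$-regular, and $B$ is an $F$-rational CM domain.*

*Proof.* By Proposition 4.1(iii), $\sigma',\tau'$ is a regular sequence on $\mathcal O_{\mathcal X_n,\mathbf x}$, hence on its completion and on $B$. So the Koszul complex gives $\operatorname{Tor}_1^{k[[\sigma',\tau']]}(k,B)=0$, and $B$ is flat by the local criterion. The ring $B/(\sigma',\tau')$ is the completion of the local ring of (fibre)$\times\mathbb A^s$ at $(\mathbf x,0)$. By 4.2 the fibre is $\operatorname{Spec}R_{n,n}$ or $\operatorname{Spec}R_0^{(n)}$. By Propositions 5.4 and 6.1 and Facts 2.1 and 2.3, $B/(\sigma',\tau')$ is strongly $F$-regular, in particular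 an $F$-rational CM domain. Apply Fact 2.4 twice: to $B/(\sigma')$ with $t=\tau'$, then to $B$ with $t=\sigma'$. $\square$

*Proof of Theorem A.* Let $\mathbf H=\mathrm{Hilb}^{(m,2)}(\mathbb A^2_{\Bbbk})$, $h_0\in\mathbf H$ any point, and $K$ an algebraic closure of $\kappa(h_0)$. Then $\mathbf H_K=\mathrm{Hilb}^{(m,2)}(\mathbb A^2_K)$ has a $K$-point $\tilde h$ over $h_0$, and $\mathcal O_{\mathbf H,h_0}\to\mathcal O_{\mathbf H_K,\tilde h}$ is flat and local. By (1) and Proposition 3.1 over $K$, with $\lambda',\mu'$ local coordinates on $\mathbb A^2_{\lambda,\mu}$, we get flat local homomorphisms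
$$\mathcal O_{\mathbf H,h_0}\to\mathcal O_{\mathbf H_K,\tilde h}\to\hat{\mathcal O}_{\mathcal H,z}[[\lambda',\mu',u]]\cong\hat{\mathcal O}_{\mathcal X_n,\mathbf x}[[v',\lambda',\mu']].$$
The last ring is an $F$-rational CM domain by Corollary 7.1. By Fact 2.5(a), $\mathcal O_{\mathbf H,h_0}$ is $F$-rational. No restriction on $m\ge2$, $p$ or $\Bbbk$ was used. $\blacksquare$

## 8. Smooth surfaces, the map to $\mathrm{Hilb}^2$, and $\mathrm{Hilb}^{(m,1)}$

*Proof of Theorem B.*

**Step 1: reduce to the plane.** Let $K\supseteq\Bbbk$ be algebraically closed and $(Z_1\supseteq Z_2)$ a $K$-point of $\mathrm{Hilb}^{(m,i)}(S_K)$, $i\in\{1,2\}$. Let $p_1,\dots,p_l$ be the support of $Z_1$. Choose distinct points $p'_j\in\mathbb A^2(K)$ and isomorphisms $\hat{\mathcal O}_{S_K,p_j}\cong K[[x,y]]\cong\hat{\mathcal O}_{\mathbb A^2,p_j'}$. Deformations of the nested pair, and of $Z_2$, over Artinian local $K$-algebras with residue field $K$ are closed subschemes of infinitesimal neighborhoods of these points, so they depend only on the formal neighborhoods.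 Hence the completed local rings of $\mathrm{Hilb}^{(m,i)}(S_K)$ and $\mathrm{Hilb}^i(S_K)$, and the map between them, agree with those for $\mathbb A^2_K$ at the transported point.

**Step 2: part 2.** By Step 1 the chain of flat local maps in the proof of Theorem A exists for $S$ as well: pass from $\mathcal O_{\mathbf H_K,\tilde h}$ to its completion, identify it with the one for $\mathbb A^2_K$, and continue. So $\mathrm{Hilb}^{(m,2)}(S)$ is $F$-rational.

**Step 3: flatness in part 1.** At $K$-points, $\hat{\mathcal O}_{\mathcal H,z}[[u]]\cong\hat{\mathcal O}_{\mathcal X_n,\mathbf x}[[v']]$ is flat over $K[[\sigma',\tau']]$ by Proposition 3.1 and Corollary 7.1. Since $\hat{\mathcal O}_{\mathcal H,z}\to\hat{\mathcal O}_{\mathcal H,z}[[u]]$ is faithfully flat, $\hat{\mathcal O}_{\mathcal H,z}$ is flat over $K[[\sigma',\tau']]$ too. So $\sigma',\tau',\lambda',\mu'$ is a regular sequence on $\hat{\mathcal O}_{\mathcal H,z}[[\lambda',\mu']]$, which is therefore flat over $K[[\sigma',\tau',\lambda',\mu']]$ by the local criterion. By (1)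 and Step 1, this is the map of completed local rings of $\mathrm{Hilb}^{(m,2)}(S_K)\to\mathrm{Hilb}^2(S_K)$. Flatness of the map of completions gives flatness of the map of local rings, so the morphism is flat at $K$-points.

For an arbitrary point $h_0\in\mathrm{Hilb}^{(m,2)}(S)$ with image $h_1\in\mathrm{Hilb}^2(S)$, take $K=\overline{\kappa(h_0)}$ and a $K$-point $\tilde h$ over $h_0$ with image $\tilde h_1$. The composite $\mathcal O_{h_1}\to\mathcal O_{\tilde h_1}\to\mathcal O_{\tilde h}$ is flat, and $\mathcal O_{h_0}\to\mathcal O_{\tilde h}$ is faithfully flat. So $\mathcal O_{h_0}$ is flat over $\mathcal O_{h_1}$.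

**Step 4: geometric fibres in part 1.** Let $\operatorname{Spec}K\to\mathrm{Hilb}^2(S)$ be a geometric point, $K$ any algebraically closed overfield, and $\mathcal O$ the local ring of a $K$-point of the fibre. Reducing modulo $\sigma',\tau',\lambda',\mu'$ gives $\hat{\mathcal O}\cong\hat{\mathcal O}_{\mathcal H,z}/(\sigma',\tau')$, so
$$\hat{\mathcal O}[[u]]\cong\hat{\mathcal O}_{\mathcal X_n,\mathbf x}[[v']]/(\sigma',\tau'),$$
which is strongly $F$-regular by Corollary 7.1. Both $\mathcal O$ and $\hat{\mathcal O}[[u]]$ are $F$-finite since $K$ is perfect. By Fact 2.5(b) for $\mathcal O\to\hat{\mathcal O}[[u]]$, $\mathcal O$ is strongly $F$-regular. By Fact 2.1 it suffices to check closed points, so the fibre is strongly $F$-regular, hence normal and CM.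

**Step 5: part 3.** Let $(Z_1\supseteq\mathrm{pt})$ be a $K$-point of $\mathrm{Hilb}^{(m,1)}(\mathbb A^2_K)$. Translating $\mathrm{pt}$ to the origin, $\mathrm{Hilb}^{(m,1)}(\mathbb A^2)\cong\mathbb A^2\times\{Z_1\ni0\}$, where the second factor is the closed subscheme of $\mathrm{Hilb}^m$ on which the universal ideal maps to $0$ in $\mathcal O[x,y]/(x,y)$.

Run the proof of Proposition 3.1 with $\mathbb V=\mathbb V'\oplus\{\text{scalar matrices}\}$, with $v''$ the entries of the scalar part. Steps 1 to 4 are unchanged, without $\sigma,\tau$. In Step 5 the condition becomes that the maximal minors of $M=(M^0+\mathbf N)(0,0)$ vanish. In Step 6, $M=v''+(\text{polynomials in }v')$ entrywise, so the entries of $M$ and $v'$ are coordinates and the ideal is $I_n(M)$. Hence the completed local ring of $\{Z_1\ni0\}$, with power series variables adjoined, is a power series ring over a completed local ring of $K[M]/I_n(M)=R_{n,1}$ for some $n\ge1$. By Proposition 5.4 with $n'=1$ and Facts 2.1 and 2.3, it is strongly $F$-regular, and it stays so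 with the two variables of the factor $\mathbb A^2$ adjoined.

Let $\mathbf H=\mathrm{Hilb}^{(m,1)}(S)$, $h_0\in\mathbf H$, $K=\overline{\kappa(h_0)}$, and $\tilde h$ a $K$-point over $h_0$. By Step 1 the ring $\hat{\mathcal O}_{\mathbf H_K,\tilde h}$, with power series variables adjoined, is strongly $F$-regular; it is $F$-finite since $K$ is perfect. If $\Bbbk$ is $F$-finite, so is $\mathcal O_{\mathbf H,h_0}$, which is a localization of a finitely generated $\Bbbk$-algebra. Fact 2.5(b) applied to $\mathcal O_{\mathbf H,h_0}\to\hat{\mathcal O}_{\mathbf H_K,\tilde h}[[\cdots]]$ shows that $\mathcal O_{\mathbf H,h_0}$ is strongly $F$-regular. $\blacksquare$
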